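# Arcs through a singular point and derivations of wedges: the Nash mapping for surfaces in every characteristic

Throughout, $k$ is an algebraically closed field of arbitrary characteristic, unless a statement says otherwise. A variety is an integral separated scheme of finite type over $k$.

## 1. Arcs through the origin of $xy=z^3$

Let $X=\{xy=z^3\}\subset\mathbb A^3$. A singular point has $x=y=0$ (look at the partial derivatives in $y$ and $x$), hence $z=0$. So in every characteristic the origin $P$ is the only singular point, and it is normal, being an isolated singularity of a surface in $\mathbb A^3$.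

An arc through $P$ consists of three power series $x=\sum_{j\ge1}x_jt^j$, $y=\sum_{j\ge 1}y_jt^j$, $z=\sum_{j\ge1}z_jt^j$ over some field with $xy=z^3$. The first equation between the coefficients, from $t^2$, is $x_1y_1=0$. So the space of arcs through $P$ is the union of the closed sets
$$C_1=\{y_1=0\},\qquad C_2=\{x_1=0\}.$$

*Each $C_i$ is irreducible.* On $C_1$ write $x=t\tilde x$, $y=t^2\tilde y$, $z=t\tilde z$. The equation becomes $t^3(\tilde x\tilde y-\tilde z^3)=0$, so $C_1$ is a copy of the space $X_\infty$ of all arcs on $X$, with no condition on the starting point; so is $C_2$. And $X_\infty$ is irreducible. Indeed, arcs starting outside $P$ form an open subset, which is irreducible because $X\setminus P$ is smooth and irreducible. An arc starting at $P$ is a limit of such arcs: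

* If $z\ne0$, write $x=t^iu$, $y=t^jv$, $z=t^lw$ with units $u,v,w$; then $i+j=3l$, $uv=w^3$, and $i\geq 1$. The triple $((t-\epsilon)^iu,(t-\epsilon)^jv,(t-\epsilon)^lw)$ lies on $X$, is the given arc for $\epsilon=0$, and for $\epsilon\ne0$ starts at a point with $x=(-\epsilon)^iu(0)\neq0$.
* If $z=0$, then $x=0$ or $y=0$. If $x=0$, use $(0,y+\epsilon,0)$; if $y=0$, use $(x+\epsilon,0,0)$.

Since $(t,t^2,t)$ lies only in $C_1$ and $(t^2,t,t)$ only in $C_2$, the space of arcs through $P$ has exactly two irreducible components.

*Now resolve $X$.* Blowing up the origin gives $X'$, covered by three affine planes: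
$$\begin{aligned}U_0&:\ x=a,\ y=a^2b^3,\ z=ab;\\ U_1&:\ x=a^2b,\ y=ab^2,\ z=ab;\\ U_2&:\ x=a^3b^2,\ y=b,\ z=ab.\end{aligned}$$
(In the chart $x=x'z,\ y=y'z$ the equation becomes $x'y'=z$, which is $U_1$; in the chart $y=xy',\ z=xz'$ it becomes $y'=xz'^3$, which is $U_0$; $U_2$ is symmetric.) So $X'$ is smooth. The fibre over $P$ consists of two projective lines: $E_1$, given by $a=0$ in $U_0$ and $b=0$ in $U_1$, and $E_2$, given by $a=0$ in $U_1$ and $b=0$ in $U_2$. They meet once, transversally. The divisor of $z=ab$ is $F+E_1+E_2+F'$, with $F=\{b=0\}\subset U_0$ meeting only $E_1$, once, and $F'=\{a=0\}\subset U_2$ meeting only $E_2$, once. As $\operatorname{div}(z)\cdot E_i=0$, we get $E_1^2=E_2^2=-2$. There is no $(-1)$-curve, so this is the minimal resolution.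

An arc in $C_1$ with $x_1\ne0$ lifts to $U_0$ as $a=x$, $b=z/x$, and the lift starts at the point $b=z_1/x_1$ of $E_1$. On $C_1\cong X_\infty$ the parameters $x_1,z_1$ are free, so a general arc of $C_1$ starts, after lifting, at a general point of $E_1$. By symmetry $C_2$ corresponds to $E_2$. Two components of arcs, two exceptional curves, matched by "lift and look where the arc starts".

The same hand computation works for $xy=z^{m+1}$: the sets $\{\operatorname{ord}x\ge i,\ \operatorname{ord}y\ge m+1-i\}$, $1\le i\le m$, cover the arcs through $P$ (orders are at least $1$ and $\operatorname{ord}x+\operatorname{ord}y\ge m+1$; take $i=\min(\operatorname{ord}x,m)$). Each is a copy of $X_\infty$ via $x=t^i\tilde x$, $y=t^{m+1-i}\tilde y$, $z=t\tilde z$. The $i$-th contains $(t^i,t^{m+1-i},t)$ and the others do not. So there are $m$ components, as many as there are exceptional curves in the well-known chain resolving this singularity.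

Is this a coincidence of explicit equations? Let $X$ be any surface with one singular point $P$, normal. Does every exceptional curve of the minimal resolution account for a component of the space of arcs through $P$?

## 2. Arc spaces, the Nash mapping, and the statements

**Definition (arcs and jets).** An arc on $X$ over a field $K\supset k$ is a morphism $\operatorname{Spec}K[[t]]\to X$; its *center* is the image of the closed point. If $X\subset\mathbb A^N$ is closed, put $x^{(i)}=\sum_j x^{(i)}_jt^j$ for each coordinate; the arc space $X_\infty$ is the spectrum of the polynomial ring in all $x^{(i)}_j$ modulo all $t$-coefficients of $F(x^{(1)},\dots,x^{(N)})$, with $F$ in the ideal of $X$. The jet scheme $X_m$ is the same modulo $t^{m+1}$. In general one glues.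

A point $\beta\in X_\infty$ is an arc over its residue field $\kappa(\beta)$. For $X$ affine we write it as $\beta^\#:k[X]\to\kappa(\beta)[[t]]$, and $\kappa(\beta)$ is generated over $k$ by the coefficients of the series $\beta^\#(x)$, $x\in k[X]$. For $\Sigma\subset X$ closed (reduced structure), $X_\infty^\Sigma=X_\infty\times_X\Sigma$ and $X_m^\Sigma=X_m\times_X\Sigma$ (via $t\mapsto0$) parametrize arcs and jets centered in $\Sigma$. So $X_\infty^{(P)}$ is $X_\infty^\Sigma$ with $\Sigma=\{P\}$. A *generization* of $\beta$ is a point whose closure contains $\beta$. We abbreviate "finitely generated as a field extension" to f.g.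

**Definition (the set $N_E$).** Let $f:X'\to X$ be proper birational with $X'$ smooth, and let $E\subset X'$ be a prime divisor with generic point $\varepsilon$. Locally $X'_\infty\to X'$ is a product with an infinite affine space, because an étale map $W\to\mathbb A^n$ gives $W_\infty=W\times_{\mathbb A^n}\mathbb A^n_\infty$. So $X'_\infty\times_{X'}E$, the scheme of arcs centered on $E$, is irreducible. Let $\eta'_E$ be its generic point, $\eta_E=f_\infty(\eta'_E)$, and $N_E=\overline{\{\eta_E\}}\subset X_\infty$.

*Example.* Let $X=\mathbb A^2$. Blow up the origin ($x=r$, $y=rc'$; exceptional curve $E_1=\{r=0\}$), then the point $r=c'=0$ ($c'=rc$, so $x=r$, $y=r^2c$; exceptional curve $E_2=\{r=0\}$). The generic arc centered on $E_1$ maps to an arc with independent coefficients $x_j,y_j$ ($j\ge1$), so $N_{E_1}=\{x_0=y_0=0\}$ is the set of all arcs through the origin. For $E_2$, $y=x^2c$ has order $\ge2$, and every $y$ of order $\ge 2$ occurs when $x_1\ne0$; so $N_{E_2}=\{x_0=y_0=y_1=0\}\subsetneq N_{E_1}$. Thus $N_E$ need not be a component of $X_\infty^\Sigma$.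

**The Nash mapping.** Let $X$ be a surface over $k$ with a single singular point $P$, a normal one, let $f:X'\to X$ be the minimal resolution, and let $E_1,\dots,E_m$ be the components of $f^{-1}(P)$; put $N_r(X)=m$. Let $C$ be a component of $X_\infty^{(P)}$. It is known that its generic arc $\alpha_C$ is not the constant arc. So $\alpha_C$ lifts uniquely to $X'$, and it is standard that the lift is centered at the generic point of exactly one $E_i$; put $\mathcal N(C)=E_i$. It is known that $\mathcal N$ is injective. So there are finitely many components; call their number $N_n(X)\le N_r(X)$. Surjectivity of $\mathcal N$ is equivalent to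
$$N_n(X)=N_r(X).\tag{1}$$
Over algebraically closed fields of characteristic zero, (1) holds for all such surfaces (Fernández de Bobadilla and Pe Pereira; de Fernex and Docampo). The question, from Augusto Nobile, "On the Nash problem for surfaces in positive characteristic", arXiv:1812.00288 (2018), is whether (1) holds in characteristic $p>0$. The answer is yes.

**Theorem A.** Let $X,P,f$ be as above, with $\operatorname{char}k=p>0$. Then $\mathcal N$ is bijective and $N_n(X)=N_r(X)$.

**Definition (nef).** $K_{X'}$ is *$f$-nef* if $K_{X'}\cdot\Gamma\ge0$ for every integral complete curve $\Gamma$ in a closed fibre of $f$. In Section 1, $K_{X'}\cdot E_i=-2-E_i^2=0$, so $K_{X'}$ is $f$-nef. In the example above, on the second blow-up, $K_{X'}\cdot E_2=-2-E_2^2=-1$, so it is not.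

**Theorem B.** Let $X$ be a variety over $k$, $f:X'\to X$ projective birational, $X'$ smooth, with $K_{X'}$ $f$-nef. Let $\Sigma\subsetneq X$ be closed and $E\subset X'$ a prime divisor with $f(E)\subset\Sigma$. Then $N_E$ is an irreducible component of $X_\infty^\Sigma$.

**Corollary C.** Let $X$ be a normal surface over $k$, $\Sigma=\operatorname{Sing}X$, $f:X'\to X$ the minimal resolution. Then $E_i\mapsto N_{E_i}$ is a bijection from the exceptional curves of $f$ onto the irreducible components of $X_\infty^\Sigma$. Moreover, if $E$ is a prime divisor on a smooth $X''$ with a proper birational morphism $X''\to X'$, and $E$ maps to a point of $\Sigma$, then $N_E$ is a component of $X_\infty^\Sigma$ iff $E$ is the strict transform of an exceptional curve of $f$.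

The work is Theorem B; the surface statements follow in Section 11. To follow the talk with surfaces in mind, read $n=\dim X=2$, $\Sigma=\{P\}$, $E=E_i$.

## 3. Comparing canonical divisors, and inseparable residue fields

Suppose $N_E$ is not a component. Then $\eta_E$ lies in the closure of a different point of $X_\infty^\Sigma$: the generic arc of $N_E$ can be deformed out of $N_E$, inside $X_\infty^\Sigma$. A one-parameter deformation of an arc is a map $\Phi$ from a two-dimensional scheme with parameters $s$ (deformation) and $t$ (arc): a *wedge*. It lifts to $X'$ after blowing up points, and one can compare canonical divisors. We need one lemma, used again in Section 8. For a projective curve $G$ over a field $L$, $\deg_L\mathcal L=\chi(\mathcal L)-\chi(\mathcal O_G)$.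

**Lemma 1 (negativity).** Let $S$ be a regular integral Noetherian scheme of dimension $2$, $o\in S$ a closed point with residue field $\kappa$, and $\pi:Y\to S$ a composition of finitely many blow-ups of closed points lying over $o$, with exceptional curves $G_1,\dots,G_v$. Put $Z\cdot G_a=\deg_\kappa\mathcal O_Y(Z)|_{G_a}$. The form $(G_a\cdot G_b)$ is symmetric and negative definite. If $Z=\sum z_aG_a$ satisfies $Z\cdot G_a\le0$ for all $a$, then $Z\ge0$.

*Proof.* For $a\ne b$, $G_a\cdot G_b=\dim_\kappa\Gamma(\mathcal O_{G_a\cap G_b})\ge0$, which is symmetric. Let $Y_i$ be the surface after the $i$-th blow-up, with center $y_i$ and exceptional curve $G_i\cong\mathbb P^1_{\kappa(y_i)}$ in $Y_i$, and let $\widehat G_i$ be the pull-back of this divisor to $Y$. It is the strict transform of $G_i$ plus a combination of later curves, so the $\widehat G_i$ form a $\mathbb Z$-basis of $\bigoplus\mathbb ZG_a$. If $j>i$, all components of $\widehat G_j$ are contracted in $Y_i$, so the pulled-back bundle $\mathcal O_Y(\widehat G_i)$ has degree $0$ on them, and $\widehat G_i\cdot\widehat G_j=0$. Likewise only the strict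 transform of $G_i$ contributes to $\widehat G_i^2$. It maps isomorphically to $G_i\subset Y_i$, and $\mathcal O_{Y_i}(G_i)|_{G_i}=\mathcal O(-1)$, so $\widehat G_i^2=-[\kappa(y_i):\kappa]<0$. Hence the form is negative definite.

Now write $Z=Z_+-Z_-$ with $Z_\pm\ge0$ without common components. Then
$$0\ge Z\cdot Z_-=Z_+\cdot Z_--Z_-^2\ge-Z_-^2\ge0,$$
so $Z_-^2=0$ and $Z_-=0$. $\square$

Here is the natural argument, in a model situation on surfaces over $k$. Let $X'$ be a resolution with $K_{X'}$ $f$-nef. Let $S$ be a smooth surface over $k$ with a closed point $o$, $\Phi:S\to X$ a morphism, $\pi:Y\to S$ a composition of at least one blow-up of points over $o$, and $\varphi_Y:Y\to X'$ with $f\varphi_Y=\Phi\pi$. Let $G_0$ be a $\pi$-exceptional curve with $\varphi_Y(G_0)=E$ such that $\varphi_Y^*E$ has multiplicity one along $G_0$. (A special arc crossing $E$ transversally makes such a curve plausible.) Shrink $S$ so that $\omega_S$ is trivial. Suppose $\det(d\varphi_Y)\not\equiv0$ and let $R\ge0$ be its divisor, so $\mathcal O_Y(R)\cong\omega_Y\otimes\varphi_Y^*\omega_{X'}^{-1}$. The relative canonical divisor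 $K_{Y/S}=\sum\widehat G_i$ has all coefficients $\ge1$. The curves $G_a$ map to closed fibres of $f$, so nefness gives $R\cdot G_a\le K_{Y/S}\cdot G_a$. Split $R=R_h+R_v$, with $R_v$ exceptional and $R_h$ without exceptional components. Then
$$(R_v-K_{Y/S})\cdot G_a\le-R_h\cdot G_a\le0\quad\text{for all }a,$$
so $R_v\ge K_{Y/S}$ by Lemma 1, and *$R$ contains $G_0$*.

Against this, compute $\det(d\varphi_Y)$ near a general point of $G_0$. Choose étale coordinates $(z,w)$ on $Y$ with $G_0=\{z=0\}$ and $(r,c)$ on $X'$ with $E=\{r=0\}$. Multiplicity one means $r\circ\varphi_Y=zu$ with $u$ a unit; let $\gamma=c\circ\varphi_Y|_{G_0}$. Along $z=0$ the determinant is $u\,d\gamma/dw$. In characteristic zero $\gamma$ is not constant, so $d\gamma/dw\ne0$, $R$ does *not* contain $G_0$, and we have a contradiction.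

In characteristic $p$ this is exactly where the argument stops. The function $d\gamma/dw$ is nonzero if and only if $k(G_0)/k(E)$ is separable, and nothing guarantees that. If $\varphi_Y$ is locally $(z,w)\mapsto(z,w^p+z^aw)$, the determinant is $z^a$: the extension is inseparable, $R$ contains $G_0$ with multiplicity $a$, and there is no contradiction. If $\varphi_Y$ is $(z,w)\mapsto(z,w^p)$, the determinant is identically $0$ and $R$ does not exist.

## 4. Derivations of the wedge ring and an index

The way past this point is to stop differentiating with respect to $s$ and $t$ only. A wedge has coefficients in a ring $O=K'[[s]]$, where $K'$ is an enormous field: it contains the residue field $K$ of $\eta_E$, so it has infinitely many independent derivations over $k$. Let *all* $k$-derivations $\Delta$ of $O$ act on the coefficients of $\Phi$. Each $\Delta$ gives an infinitesimal deformation $\Delta\circ\Phi^\#$, and we study the map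
$$\Psi:\Delta\longmapsto\Delta\circ\Phi^\#$$
into a suitable module $M$ of deformations. Source and target are infinite over $O$, but modulo $s$ the kernel and the cokernel are finite-dimensional, so there is an index. Three things then happen.

* Modulo $s$ only the special arc matters, and that is the generic arc of $N_E$: derivations of $K$ are *exactly* the deformations of it that keep it centered on $E$ (Lemma 3). The passage from $K$ to $K'$ may be inseparable, but a $p$-th root adds one dimension to the kernel and one to the cokernel. The index does not see it (Cartier's equality, Lemma 6).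
* Nefness of $K_{X'}$ forces the index to be $\ge1$ (Sections 8 and 9).
* An index $\ge1$ modulo $s$ produces a nonzero $\Delta$ with $\Delta\circ\Phi^\#=0$ (Section 10). If the coefficients of $\Phi$ generate $O$ topologically, this is absurd.

So the wedge must satisfy two requirements: $K'/K$ must be f.g., otherwise kernel and cokernel need not be finite; and its coefficients must generate a dense part of $O$. Producing such a wedge is the content of Section 6.

From here to the end of Section 10 the hypotheses of Theorem B hold, $n=\dim X$, $\eta=\eta_E$, $\eta'=\eta'_E$, $K=\kappa(\eta)$, and $\alpha:\operatorname{Spec}K[[t]]\to X$ is the arc of $\eta$. The center of a generization of $\eta$ is a generization of the center of $\eta$. So we may and do replace $X$ by an affine open neighborhood of $f(\varepsilon)$. Let $X\subset\mathbb A^N$ be closed. Since $f$ is birational and separated, two lifts to $X'$ of an arc whose generic point goes to the generic point of $X$ coincide; this is "uniqueness of lifts" below.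

## 5. The generic arc of $N_E$

Choose an affine open $W\subset X'$ meeting $E$, with étale coordinates $(r,c_1,\dots,c_{n-1}):W\to\mathbb A^n$ and $E\cap W=\{r=0\}$. From $W_\infty=W\times_{\mathbb A^n}\mathbb A^n_\infty$ we get
$$W_\infty\times_W(E\cap W)=\operatorname{Spec}k[E\cap W][r_j,c_{i,j}:j\ge1],\qquad\kappa(\eta')=k(E)(r_j,c_{i,j})_{j\ge1}.$$
The arc $\alpha'$ of $\eta'$ is $r\mapsto\sum_{j\ge1}r_jt^j$, $c_i\mapsto\sum_{j\ge0}c_{i,j}t^j$, with $c_{i,0}=c_i|_E$. In the example of Section 1, with $E=E_1$, take $W=U_0$, $r=a$, $c=b$; then $\kappa(\eta')=k(c_0,c_1,\dots,r_1,r_2,\dots)$.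

**Lemma 2.** For $0\ne g\in k[X]$, $\operatorname{ord}_t\alpha^\#g=\operatorname{ord}_Eg<\infty$. In particular $\alpha$ sends the generic point to the generic point of $X$. Moreover $\kappa(\eta)=\kappa(\eta')=K$, and $\alpha'$ is the lift of $\alpha$ to $X'$.

*Proof.* In $\mathcal O_{X',\varepsilon}$ write $g=r^au$ with $u$ a unit. As $\alpha'$ has center $\varepsilon$, $\alpha'^\#u$ is a unit, and $\alpha'^\#r$ has order $1$ since $r_1\ne0$. This gives the order. As $f$ is proper birational, $\alpha$ lifts over $K$ to an arc $\tilde\alpha$ on $X'$. Over $\kappa(\eta')\supset K$ it becomes $\alpha'$ by uniqueness of lifts. So the point of $X'_\infty$ defined by $\tilde\alpha$ is $\eta'$, whence $\kappa(\eta')\subset K$. $\square$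

For a field $K'\supset K$ put
$$H=\operatorname{Der}_k(k(X),K'((t)))\ (\text{via }\alpha^\#),\qquad\Lambda_0=\operatorname{Der}_k(\mathcal O_{X',\varepsilon},K'[[t]])\subset H\ (\text{via }\alpha'^\#).$$
$H$ is an $n$-dimensional $K'((t))$-space, and $\Lambda_0$ is a lattice in it: $V\in\Lambda_0$ corresponds to $(V(r),V(c_1),\dots,V(c_{n-1}))\in K'[[t]]^n$.

**Lemma 3.** $\delta\mapsto(\delta\text{ applied coefficientwise})\circ\alpha'^\#$ is an isomorphism
$$\operatorname{Der}_k(K,K')\cong\Lambda_E:=\{V\in\Lambda_0:V(r)\in tK'[[t]]\},\qquad\dim_{K'}\Lambda_0/\Lambda_E=1.\tag{2}$$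

*Proof.* The restrictions $c_i|_E$ are étale coordinates on $E\cap W$, so $k(E)$ is finite separable over $k(c_{1,0},\dots,c_{n-1,0})$. Hence $\Omega_{K/k}$ has the basis $dr_j$ $(j\ge1)$, $dc_{i,j}$ $(j\ge0)$: a derivation $\delta:K\to K'$ is an arbitrary choice of the values $\delta(r_j)$, $\delta(c_{i,j})$. Its image is the $V$ with $V(r)=\sum_{j\ge1}\delta(r_j)t^j$, $V(c_i)=\sum_{j\ge0}\delta(c_{i,j})t^j$, an arbitrary element of $\Lambda_E$. $\square$

As $f$ is projective birational and $X$ is affine, $X'=\mathrm{Bl}_IX$ for an ideal $I=(a_0,\dots,a_l)\ne0$ of $k[X]$ (Hartshorne, II.7.17). In Section 1, $I=(x,y,z)$. Put $\mu=\operatorname{ord}_t\alpha^\#I$, the minimum of the $\operatorname{ord}_t\alpha^\#a_i$; it is finite by Lemma 2. Fix $m\ge\mu$, and let $\eta_m\in X^\Sigma_m$ be the image of $\eta$.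

**Lemma 4.** If $\beta\in X_\infty^\Sigma$ is a generization of $\eta$ with the same image $\eta_m$ in $X_m^\Sigma$, then $\beta=\eta$.

*Proof.* Modulo $t^{m+1}$, both $\alpha$ and $\beta$ come from the same jet over $\kappa(\eta_m)$, by the embeddings of $\kappa(\eta_m)$ into $K$ and $\kappa(\beta)$. As $\mu\le m$, also $\operatorname{ord}_t\beta^\#I=\mu$, so $\beta$ lifts to $X'\subset X\times\mathbb P^l$, with second coordinate $[t^{-\mu}\beta^\#a_0:\dots:t^{-\mu}\beta^\#a_l]$. The center of the lift is given by $\beta(0)$ and the $t^\mu$-coefficients of the $\beta^\#a_i$, all defined over $\kappa(\eta_m)$. So it factors through the same $\kappa(\eta_m)$-valued point of $X'$ as the center of $\alpha'$; hence it is $\varepsilon$. So the lift lies in $X'_\infty\times_{X'}E=\overline{\{\eta'\}}$, and $\beta\in\overline{\{\eta\}}$. Being also a generization of $\eta$, $\beta=\eta$. $\square$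

## 6. A wedge with finitely generated residue field

**Proposition 5.** Suppose $\eta$ is not the generic point of an irreducible component of $X^\Sigma_\infty$. Then there are a complete discrete valuation ring $O\supset k$ with uniformizer $s$ and residue field $K'\supset K$, $K'/K$ f.g., and $\Phi:\operatorname{Spec}O[[t]]\to X$ such that

* (W1) $\Phi\bmod s$ is $\alpha$ (over $K'$);
* (W2) $\Phi(\{t=0\})\subset\Sigma$, that is, $\Phi|_{t=0}:\operatorname{Spec}O\to X$ factors through $\Sigma$;
* (W3) if $L_0\subset\operatorname{Frac}O$ is the field generated over $k$ by all coefficients of the series $\Phi^\#(x)$, $x\in k[X]$, then $L_0\cap O$ is dense in $O$.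

The local ring of $X_\infty^\Sigma$ at $\eta$ is not Noetherian. So we first get a wedge over a big valuation ring, then compress it to finitely many parameters, where Noetherian algebra applies, and finally rebuild the rest of the arc.

**Step 1 (a wedge over a complete rank one valuation ring).** The aim is a family of arcs specializing to $\alpha$, with one jet coordinate expression $\theta$ that is nonzero but topologically nilpotent.

Let $B=\mathcal O_{X_\infty^\Sigma,\eta}$, let $\mathfrak p\ne\mathfrak m_B$ be the prime of a proper generization of $\eta$, and $A=B/\mathfrak p$: a local domain, not a field, with residue field $K$. Let $g_1,\dots,g_u$ be polynomials over $k$ in the $m$-jet coordinates that generate the maximal ideal of the Noetherian ring $\mathcal O_{X_m^\Sigma,\eta_m}$. A prime of $B$ containing all $g_l$ corresponds to a generization of $\eta$ with image $\eta_m$; by Lemma 4 it is $\mathfrak m_B$. Hence $\mathfrak m_B=\sqrt{(g_1,\dots,g_u)B}$ and $\mathfrak m_A=\sqrt{(g_1,\dots,g_u)A}$. As $\mathfrak m_A\ne0$, not all $g_l$ vanish in $A$.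

Let $R_v$ be a valuation ring of $\operatorname{Frac}A$ dominating $A$, and $\theta$ one of the $g_l$ of minimal value, so $\theta\ne0$ in $A$. Put $\mathfrak q=\sqrt{\theta R_v}$ and $\mathfrak q'=\bigcap_j\theta^jR_v$. These are primes: $\mathfrak q$ is the smallest prime containing $\theta$, and $\mathfrak q'$ is the largest prime not containing $\theta$ (ideals of $R_v$ are totally ordered, so a prime not containing $\theta$ lies in each $\theta^jR_v$; and $\theta\notin\theta^2R_v$). So $W_1=(R_v/\mathfrak q')_{\mathfrak q}$ is a valuation ring with exactly two primes, that is, of rank one, and $\theta\ne0$ in $W_1$. All $g_l$ lie in $\theta R_v$, so $\mathfrak m_A\subset\mathfrak q$ and $A\to W_1$ is local.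

Let $O_1$ be the completion of $W_1$: a complete rank one valuation ring, $\varpi$-adically complete and separated for each $0\ne\varpi\in\mathfrak m_{O_1}$. Composing $k[X_\infty^\Sigma]\to B\to A\to O_1$ gives $\Phi_1:k[X]\to O_1[[t]]$ with center in $\Sigma$, whose reduction modulo $\mathfrak m_{O_1}$ is $\alpha$ (over the residue field, which contains $K$), and with $0\ne\theta\in\mathfrak m_{O_1}$.

**Step 2 (Weierstrass division and truncation).** The aim is to split the coordinates of $\Phi_1$ into a polynomial part with finitely many coefficients and a remaining part that can later be replaced.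

*Division. Let $R$ be $\varpi$-adically complete and separated and $\mathcal F=t^ev+\varpi p$ with $v\in R[[t]]^\times$, $p\in R[t]$, $\deg p<e$. Then every $a\in R[[t]]$ is uniquely $b\mathcal F+\rho$ with $\rho\in R[t]$, $\deg\rho<e$.* Indeed, write $a=t^e\tau(a)+(\text{terms of degree}<e)$. The condition on $b$ is $\tau(a-b\mathcal F)=0$, i.e. $bv+\varpi\tau(bp)=\tau(a)$. With $c=bv$ and $\vartheta(c)=\tau(cv^{-1}p)$ it reads $(\mathrm{id}+\varpi\vartheta)c=\tau(a)$. As $\vartheta$ is $R$-linear and $R[[t]]$ is $\varpi$-adically complete and separated, $\mathrm{id}+\varpi\vartheta$ is invertible by the geometric series. By uniqueness, if $\mathcal F$ is moreover a monic polynomial of degree $e$, the remainder of a polynomial is the same in $R[t]$ and in $R[[t]]$.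

$X$ is generically smooth, since $k$ is perfect. So there are $F=(F_1,\dots,F_{N-n})$ in the ideal of $X$ and a splitting of the coordinates of $\mathbb A^N$ into $x=(x_1,\dots,x_n)$, $y=(y_1,\dots,y_{N-n})$ such that $h=\det(\partial F/\partial y)$ does not vanish identically on $X$. Let $e=\operatorname{ord}_th(\alpha)$, finite by Lemma 2. Then $h(\Phi_1)=\sum_{i<e}h_it^i+t^ev$ with $h_i\in\mathfrak m_{O_1}$ and $v$ a unit. Choose $0\ne\varpi\in\mathfrak m_{O_1}$ dividing all $h_i$ and divide: $t^e=b\,h(\Phi_1)+\rho$. Modulo $\mathfrak m_{O_1}$ this reads $t^e=\bar b\,t^e\bar v+\bar\rho$, so $\bar\rho=0$, and $b$ is a unit. Hence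
$$\chi:=t^e-\rho=b\,h(\Phi_1)$$
is a monic polynomial of degree $e$ with $\chi\equiv t^e$ modulo $\mathfrak m_{O_1}$. Put $D=m+1+2e$. Then $t^{m+1}\chi^2$ is monic of degree $D$ with lower coefficients in $\mathfrak m_{O_1}$, and we divide the coordinates $(x,y)$ of $\Phi_1$ by it:
$$x=\bar x+t^{m+1}\chi^2\tilde x,\qquad y=\bar y+t^{m+1}\chi^2\tilde y,\qquad\deg\bar x,\deg\bar y<D.$$

**Step 3 (a finite-dimensional model).** The aim is to put $(\chi,\bar x,\bar y)$ into a scheme of finite type, where we can choose a discrete valuation with f.g. residue field.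

Let $Z$ be the affine $k$-scheme of finite type of tuples $(\chi,\bar x,\bar y)$, with $\chi$ monic of degree $e$ in $t$ and $\bar x,\bar y$ vectors of polynomials in $t$ of degree $<D$, such that
$$F(\bar x,\bar y)\equiv0\bmod t^{m+1}\chi^2,\qquad h(\bar x,\bar y)\equiv0\bmod\chi,\qquad(\bar x(0),\bar y(0))\in\Sigma.\tag{3}$$
These conditions are closed: the coefficients of the remainder on division by a monic polynomial are polynomials in the data. The data of Step 2 satisfy (3), because $F(\bar x,\bar y)\equiv F(x,y)=0$ modulo $t^{m+1}\chi^2$, $h(\bar x,\bar y)\equiv h(x,y)=b^{-1}\chi\equiv0$ modulo $\chi$, and $(\bar x(0),\bar y(0))=(x(0),y(0))$. (These congruences hold in $O_1[[t]]$, hence in $O_1[t]$ by the last remark on division.) So we get $k[Z]\to O_1$. Let $\mathfrak p_1$ be its kernel and $\mathfrak p_0$ the preimage of $\mathfrak m_{O_1}$, corresponding to a point $z_0\in Z$. At $z_0$ we have $\chi=t^e$ and $(\bar x,\bar y)=(\bar x_\alpha,\bar y_\alpha):=\alpha\bmod t^D$. So $\kappa(z_0)\subset K$ is generated by the coefficients of $\alpha$ modulo $t^D$. The $m$-jets of $(\bar x,\bar y)$ and $(x,y)$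 agree, so evaluating the polynomial $\theta$ on the coefficients of $(\bar x,\bar y)$ gives an element of $k[Z]$, still called $\theta$, with $\theta\in\mathfrak p_0\setminus\mathfrak p_1$.

Thus $R_1=(k[Z]/\mathfrak p_1)_{\mathfrak p_0}$ is a local domain, essentially of finite type over $k$ and not a field. Let $V_1$ be a DVR dominating $R_1$, with fraction field $\operatorname{Frac}R_1$ and residue field $K_2$ f.g. over $\kappa(z_0)$: localize the normalized blow-up of $\mathfrak m_{R_1}$, which is of finite type over $R_1$, at a codimension one point over $\mathfrak m_{R_1}$. As $k$ is perfect, $\widehat V_1\cong K_2[[s]]$ as $k$-algebras (Matsumura, *Commutative Ring Theory*, Thm 28.3). Let $K_1'$ be the residue field of $K\otimes_{\kappa(z_0)}K_2$ at some prime. It contains $K$ and $K_2$ compatibly over $\kappa(z_0)$ and is generated by them, so it is f.g. over $K$. Put $O_2=K_1'[[s]]\supset\widehat V_1$. We get $(\chi,\bar x,\bar y)\in Z(O_2)$, reducing modulo $s$ to $(t^e,\bar x_\alpha,\bar y_\alpha)$, with $0\ne\theta\in sO_2$.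

**Step 4 (rebuilding the wedge).** The aim is to complete the polynomial data $(\bar x,\bar y)$ over $O_2$ to a wedge on $X$ that reduces to $\alpha$. This is Newton's method with an explicit loss of $\chi$.

Write $\alpha=(\bar x_\alpha+t^D\tilde x_\alpha,\ \bar y_\alpha+t^D\tilde y_\alpha)$ with $\tilde x_\alpha,\tilde y_\alpha$ over $K[[t]]\subset O_2[[t]]$, and put $x:=\bar x+t^{m+1}\chi^2\tilde x_\alpha$. We look for
$$y=\bar y+t^{m+1}\chi\,\mathrm{adj}(J)\,w,\qquad J=\frac{\partial F}{\partial y}(x,\bar y),\qquad w\in O_2[[t]]^{N-n},$$
with $F(x,y)=0$.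

First, $F(x,\bar y)\equiv F(\bar x,\bar y)\equiv0$ modulo $t^{m+1}\chi^2$, so $F(x,\bar y)=t^{m+1}\chi^2G$ with $G$ over $O_2[[t]]$. Next, $h(\bar x,\bar y)=\chi v_1$. Modulo $s$, $h(\bar x_\alpha,\bar y_\alpha)\equiv h(\alpha)$ modulo $t^D$, and $D>e$, so this has order exactly $e$. As $\chi\equiv t^e$ modulo $s$, $v_1$ is a unit of $O_2[[t]]$. Since $h(x,\bar y)\equiv h(\bar x,\bar y)$ modulo $t^{m+1}\chi^2$, we get $\det J=h(x,\bar y)=\chi v'$ with $v'\equiv v_1$ modulo $t^{m+1}\chi$. So $v'(0)=v_1(0)$ and $v'$ is a unit.

The polynomials $F(x,\bar y+z)$ in $z$ have constant term $F(x,\bar y)$, linear term $Jz$, and otherwise only terms of degree $\ge2$. Insert $z=t^{m+1}\chi\,\mathrm{adj}(J)w$ and use $J\,\mathrm{adj}(J)=\chi v'$: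
$$F(x,y)=t^{m+1}\chi^2\bigl(G+v'w+t^{m+1}\widetilde Q(w)\bigr),\tag{4}$$
where $\widetilde Q$ is a polynomial vector in $w$ over $O_2[[t]]$ with only terms of degree $\ge2$. The map $w\mapsto-v'^{-1}(G+t^{m+1}\widetilde Q(w))$ is a $t$-adic contraction, so $G+v'w+t^{m+1}\widetilde Q(w)=0$ has a unique solution $w$. Put $\Phi=(x,y)$.

*$\Phi$ reduces to $\alpha$.* Modulo $s$, $x$ becomes the $x$-part of $\alpha$. Let $J_0,v_0'$ be the reductions of $J,v'$, so $\det J_0=t^ev_0'$, and put $w_0=v_0'^{-1}J_0\tilde y_\alpha$. Then
$$t^{m+1+e}\,\mathrm{adj}(J_0)\,w_0=t^{m+1+e}\,t^e\,\tilde y_\alpha=t^D\tilde y_\alpha,$$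
so $w_0$ corresponds to the $y$-part of $\alpha$. As $F(\alpha)=0$, the reduction of (4) shows that $w_0$ solves the reduced equation. That equation has only one solution, by the same contraction argument. So $w\bmod s=w_0$ and $\Phi\bmod s=\alpha$.

*$\Phi$ maps to $X$.* $\Phi$ maps to $M_F=V(F)\supset X$. Let $\zeta_X$ be the generic point of $X$. As $h\ne0$ at $\zeta_X$, $M_F$ is smooth of dimension $n$ there. As $\dim X=n$, the local ring $\mathcal O_{M_F,\zeta_X}$ is regular of dimension $0$, a field. By Lemma 2 the point $(s)$ of $\operatorname{Spec}O_2[[t]]$ maps to $\zeta_X$. The image of the generic point generizes $\zeta_X$ in $M_F$, so it is $\zeta_X$. As $O_2[[t]]$ is a domain, the kernel of $k[\mathbb A^N]\to O_2[[t]]$ is the ideal of $X$.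

*Center and $\theta$.* $(x(0),y(0))=(\bar x(0),\bar y(0))\in\Sigma$. And $\Phi$ has the same $m$-jet as $(\bar x,\bar y)$, so $\theta$ evaluated on the $m$-jet of $\Phi$ is a nonzero element of $sO_2$.

**Step 5 (cutting down to the coefficients).** The aim is (W3): replace $O_2$ by what the coefficients of $\Phi$ generate.

Let $R_0\subset O_2$ be the $k$-algebra generated by the coefficients of all $\Phi^\#(x)$, $x\in k[X]$; put $L_0=\operatorname{Frac}R_0$ and $V_0=L_0\cap O_2$. As $\theta\in R_0$ has finite positive value, the valuation is nontrivial on $L_0$, and $V_0$ is a DVR. Let $K'\subset K_1'$ be its residue field. The image of $R_0$ in $K_1'$ is generated by the coefficients of $\alpha$, which generate the field $K$; so $K\subset K'\subset K'_1$. A subextension of a f.g. field extension is f.g., so $K'/K$ is f.g. Let $O=\widehat{V_0}$, rename its uniformizer $s$, and regard $\Phi^\#:k[X]\to V_0[[t]]\subset O[[t]]$. Then (W1) and (W2) hold, and (W3) holds since $L_0\cap O=V_0$ is dense in its completion. $\square$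

## 7. From derivations of $O$ to vector fields along the wedge

For the proof of Theorem B, suppose that $N_E$ is not a component of $X_\infty^\Sigma$, and take $O,s,K',\Phi$ from Proposition 5. As $k$ is perfect, $O$ has a coefficient field containing $k$ (Matsumura, Thm 28.3); write $O=K'[[s]]$. Let
$$S=\operatorname{Spec}O[[t]],\qquad U=S\setminus\{\text{closed point}\},\qquad\sigma=(s),\ \lambda=(t)\in U.$$
$S$ is regular, local, of dimension $2$, with residue field $K'$, and $\kappa(\sigma)=K'((t))$.

**Step 1 (lifting off the closed point).** We need a map to $X'$, at least on $U$. By (W1), $\Phi^\#I\ne0$ since $\alpha^\#I\ne0$. The local rings of $U$ are fields or DVRs, so $I\cdot\mathcal O_U$ is invertible, and $\Phi|_U$ lifts to $\varphi:U\to X'=\mathrm{Bl}_IX$. On $\operatorname{Spec}\kappa(\sigma)$, $\varphi$ is the restriction of $\alpha'_{K'}$ (the arc $\alpha'$ over $K'$) to the generic point, by uniqueness of lifts.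

**Step 2 (the source $\mathcal D$).** We describe all derivations of $O$. Let $\mathcal D=\operatorname{Der}_k(O,O)$. Since $\Delta(s^jO)\subset s^{j-1}O$, derivations are $s$-adically continuous, so $\Delta$ is determined by $\Delta(s)$ and $\Delta|_{K'}$. These may be prescribed arbitrarily: for $\delta\in\operatorname{Der}_k(K',O)$ and $q\in O$, the rule $\sum a_js^j\mapsto\sum\delta(a_j)s^j+q\sum ja_js^{j-1}$ is a derivation. Hence
$$\mathcal D=O\,\partial_s\oplus\operatorname{Hom}_{K'}(\Omega_{K'/k},K'[[s]]),\qquad\mathcal D/s\mathcal D=K'\partial_s\oplus\operatorname{Der}_k(K',K').\tag{5}$$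
After choosing a basis of $\Omega_{K'/k}$, $\mathcal D$ is a product of copies of $O$; so it is $s$-torsion free and $s$-adically complete and separated.

**Step 3 (the target $M$).** We want a module as small as possible that still receives all deformations coming from $\mathcal D$. For $\Delta\in\mathcal D$ let $\tilde\Delta$ be the coefficientwise extension to $O[[t]]$; it is a derivation with $\tilde\Delta(t)=0$. It extends to localizations, so it acts on $\mathcal O_U$. Let $\mathcal E=\varphi^*T_{X'}$, a vector bundle of rank $n$ on $U$. Then $V_\Delta:=\tilde\Delta\circ\varphi^\#:\varphi^{-1}\mathcal O_{X'}\to\mathcal O_U$ is a $k$-derivation, i.e. $V_\Delta\in\Gamma(U,\mathcal E)$.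

By (W2), $\varphi(\lambda)\in f^{-1}(\Sigma)\ne X'$. So the maximal ideal $\mathfrak m$ of $\mathcal O_{X',\varphi(\lambda)}$ is not $0$. Let $\mathcal E_1\subset\mathcal E$ be the subsheaf equal to $\mathcal E$ off $\lambda$ (a closed point of $U$), with stalk
$$\mathcal E_{1,\lambda}=\{V\in\mathcal E_\lambda:V(\mathfrak m)\subset t\mathcal O_{S,\lambda}\}\supset t\mathcal E_\lambda.$$
As $\varphi^\#(\mathfrak m)\subset t\mathcal O_{S,\lambda}$ and $\tilde\Delta(t\mathcal O_{S,\lambda})\subset t\mathcal O_{S,\lambda}$, we have $V_\Delta\in\Gamma(U,\mathcal E_1)$. Let $\ell$ be the length of $(\mathcal E/\mathcal E_1)_\lambda$. *Then $\ell\ge1$.* Take $\pi\in\mathfrak m\setminus\mathfrak m^2$. As $\kappa(\varphi(\lambda))/k$ is separable, $\mathfrak m/\mathfrak m^2\to\Omega_{X'}\otimes\kappa(\varphi(\lambda))$ is injective, so $d\pi\ne0$ there. Hence $d\pi$ is part of a basis of the free module $\Omega_{X',\varphi(\lambda)}$, and some $V\in\mathcal E_\lambda$ has $V(\pi)=1\notin t\mathcal O_{S,\lambda}$.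

Put $M:=\Gamma(U,\mathcal E_1)$. The sheaf $\mathcal E_1$ is a vector bundle, being coherent and torsion free on a regular scheme of dimension $1$. A vector bundle on the punctured spectrum of a regular local ring of dimension $2$ extends to a reflexive, hence free, module, whose sections over $S$ and over $U$ agree. So $M$ is a free $O[[t]]$-module of rank $n$ with $\widetilde M|_U=\mathcal E_1$. We obtain the $O$-linear map
$$\Psi:\mathcal D\to M,\qquad\Delta\mapsto V_\Delta.\tag{6}$$

## 8. Nefness and the determinant of $M/sM$

$M/sM$ is free over $K'[[t]]$, and it is a lattice in $M\otimes\kappa(\sigma)=\mathcal E\otimes\kappa(\sigma)=H$, since $\varphi(\sigma)$ is the generic point of $X'$. So we can measure it against $\Lambda_0$: write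
$$\det(M/sM)=t^d\det\Lambda_0,\qquad d\in\mathbb Z.$$

**Claim.** $d\ge1$.

**Step 1 (splitting $d$).** We separate the contribution of the condition at $\lambda$ from that of the canonical bundle. $\Gamma(U,\det\mathcal E)$ is free of rank one; let $g$ be a generator, a nowhere vanishing section of $\det\mathcal E=\varphi^*\omega_{X'}^{-1}$ on $U$. As $\{t=0\}\cap U=\{\lambda\}$ and $t$ is a uniformizer at $\lambda$, $\det M=\Gamma(U,\det\mathcal E_1)=t^\ell g\,O[[t]]$. Define $\zeta$ by $g|_\sigma=t^\zeta\cdot(\text{generator of }\det\Lambda_0=\alpha'^*_{K'}\omega_{X'}^{-1})$. Then $d=\ell+\zeta$. As $\ell\ge1$, it suffices to show $\zeta\ge0$.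

**Step 2 (extending $\varphi$ over a blow-up).** We need proper curves on which nefness can act. $O[[t]]$ is factorial, so $I\mathcal O_S=a\,I'$ with $a\in O[[t]]$ and $I'$ the unit ideal or primary to the closed point. A composition $\pi:Y\to S$ of finitely many blow-ups of closed points over the closed point makes $I'\mathcal O_Y$ invertible (principalization on regular surfaces; Stacks Project, Tag 0AHH), hence also $I\mathcal O_Y$. So $\varphi$ extends to $\varphi_Y:Y\to X'$ with $f\varphi_Y=\Phi\pi$. Let $G_1,\dots,G_v$ be the $\pi$-exceptional curves, integral and projective over $K'$. View $g$ as a rational section of $\mathcal L=\varphi_Y^*\omega_{X'}^{-1}$. Its divisor $Z:=\operatorname{div}(g)$ is supported on $\bigcup G_a$, and $Z\cdot G_a=\deg_{K'}\mathcal L|_{G_a}$.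

**Step 3 ($\deg\mathcal L|_{G_a}\le0$).** Here nefness enters; the point to watch is that $G_a$ lives over $K'$, not over $k$. The curve $G_a$ is reduced and $\pi$ contracts it to the closed point, so $G_a\to X'\to X$ factors through $\operatorname{Spec}K'$, the closed point of $S$, which maps into $\Sigma$ by (W2).

*If $n=2$ and $\dim\Sigma=0$* (all that is needed for Theorem A and Corollary C): $\operatorname{Spec}K'\to X$ factors through a closed point $P\in\Sigma$, and $G_a$ maps over $K'$ to $f^{-1}(P)\times_kK'$. If this map is constant, $\varphi_Y^*\omega_{X'}|_{G_a}$ has degree $0$. Otherwise it is finite onto an integral closed curve in $f^{-1}(P)_{\mathrm{red}}\times_kK'$, which must be $E_l\times_kK'$ for a component $E_l$ of $f^{-1}(P)$ (integral, as $k$ is algebraically closed). By the projection formula, valid also for inseparable maps, the degree is a positive multiple of $K_{X'}\cdot E_l\ge0$.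

*In general*, spread out. $G_a$, its map to $X'$ and $\operatorname{Spec}K'\to X$ are defined over a subfield $L\subset K'$ f.g. over $k$: there are a projective curve $G$ over $L$ with $G\otimes_LK'=G_a$, a point $\operatorname{Spec}L\to X$, and an $L$-morphism $G\to X'\times_X\operatorname{Spec}L$ inducing the given one. Hence there are a $k$-variety $\mathcal B$ with function field $L$, a morphism $\mathcal B\to X$, a flat projective $\mathcal G\to\mathcal B$ with fibres of pure dimension $1$ and generic fibre $G$, and a $\mathcal B$-morphism $\mathcal G\to X'\times_X\mathcal B$. Let $\mathcal M$ be the pull-back of $\omega_{X'}$ to $\mathcal G$. By flatness $\deg\mathcal M|_{\mathcal G_b}=\chi(\mathcal M|_{\mathcal G_b})-\chi(\mathcal O_{\mathcal G_b})$ is independent of $b\in\mathcal B$; at the generic point it is $\deg_{K'}\varphi_Y^*\omega_{X'}|_{G_a}$. At a closed point $b$, it is a combination of the degrees of $\mathcal M$ on the integral components of $\mathcal G_b$, with the positive multiplicities of these components as coefficients. Each component maps to a point of $X'$ or finitely onto an integral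 complete curve in a closed fibre of $f$, so by the projection formula and nefness all these degrees are $\ge0$.

In either case $\deg\mathcal L|_{G_a}=-\deg\varphi_Y^*\omega_{X'}|_{G_a}\le0$.

**Step 4 (negativity and restriction).** We pass from intersection numbers to the order $\zeta$. By Step 3, $Z\cdot G_a\le0$ for all $a$; by Lemma 1, $Z\ge0$. Let $T=\{s=0\}=\operatorname{Spec}K'[[t]]\subset S$. Its strict transform $\tilde T\subset Y$ maps isomorphically to the regular curve $T$, and $\varphi_Y|_{\tilde T}=\alpha'_{K'}$ by uniqueness of lifts. So $g|_{\tilde T}$ is a rational section of $\alpha'^*_{K'}\omega_{X'}^{-1}$ of order $\zeta$. As $\tilde T\not\subset\operatorname{Supp}Z$, $\operatorname{div}(g|_{\tilde T})=Z|_{\tilde T}\ge0$, i.e. $\zeta\ge0$. This proves the claim. $\square$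

## 9. The index of $\Psi$ modulo $s$

For a linear map with finite-dimensional kernel and cokernel put $\operatorname{ind}=\dim\ker-\dim\operatorname{coker}$. For two such maps $u,v$ the exact sequence
$$0\to\ker u\to\ker vu\to\ker v\to\operatorname{coker}u\to\operatorname{coker}vu\to\operatorname{coker}v\to0$$
shows $\operatorname{ind}(vu)=\operatorname{ind}u+\operatorname{ind}v$.

**Lemma 6 (Cartier's equality).** Let $\mathrm{res}:\operatorname{Der}_k(K',K')\to\operatorname{Der}_k(K,K')$ be the restriction. Its kernel and cokernel are finite-dimensional, and $\operatorname{ind}(\mathrm{res})=\nu:=\operatorname{trdeg}(K'/K)$.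

*Proof.* (This is Matsumura, Thm 26.10, in dual form.) Let $\Gamma$ be the kernel in
$$0\to\Gamma\to\Omega_{K/k}\otimes_KK'\to\Omega_{K'/k}\to\Omega_{K'/K}\to0.$$
Dualizing, $\ker(\mathrm{res})$ is the dual of $\Omega_{K'/K}$ and $\operatorname{coker}(\mathrm{res})$ the dual of $\Gamma$, so $\operatorname{ind}(\mathrm{res})=\dim\Omega_{K'/K}-\dim\Gamma$ when both are finite. For a tower $K\subset K''\subset K'$, the middle map is the composite of the base change of $\Omega_{K/k}\otimes K''\to\Omega_{K''/k}$ and of $\Omega_{K''/k}\otimes_{K''}K'\to\Omega_{K'/k}$. So the index is additive in towers. A f.g. extension is a finite tower of simple extensions $K(z)/K$ of three types.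

* $z$ transcendental: $\Omega_{K(z)/k}=\Omega_{K/k}\otimes K(z)\oplus K(z)\,dz$, so $\Gamma=0$ and $\dim\Omega_{K(z)/K}=1$. The index is $1$.
* $z$ separable algebraic: both spaces vanish. The index is $0$.
* $z^p=a\in K\setminus K^p$, in characteristic $p$: $\Omega_{K(z)/k}=(\Omega_{K/k}\otimes K(z)\oplus K(z)\,dz)/(da)$. In $\Omega_{K/k}$ an element has zero differential only if it lies in $kK^p$, and $kK^p=K^p$ as $k$ is perfect; so $da\ne0$. Thus $\Gamma$ is spanned by $da$, and $\dim\Gamma=\dim\Omega_{K(z)/K}=1$. The index is $0$. $\square$

The third type is the inseparability that stopped Section 3: a derivation of $K$ with $\delta(a)\ne0$ no longer extends to $K(z)$, but $\partial_z$ appears, killing $K$. One direction is lost and one gained.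

**Step 1 (what $\Psi_0$ does on derivations of $K'$).** Put $\Psi_0=\Psi\bmod s:\mathcal D/s\mathcal D\to M/sM\subset H$. We identify it on the infinite-dimensional summand in (5). Let $\Delta\in\mathcal D$ be induced by $\Delta_0\in\operatorname{Der}_k(K',K')$, with $\Delta(s)=0$. For $x\in k[X]$, (W1) gives $V_\Delta|_\sigma(x)=\tilde\Delta(\Phi^\#x)\bmod s=\Delta_0(\alpha^\#x)$, coefficientwise. An element of $H$ is determined by its values on $k[X]$. So, inside $H$, $\Psi_0|_{\operatorname{Der}_k(K',K')}$ is the composite
$$\operatorname{Der}_k(K',K')\xrightarrow{\ \mathrm{res}\ }\operatorname{Der}_k(K,K')\cong\Lambda_E\subset H,$$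
with the isomorphism of Lemma 3.

**Step 2 (the count).** Choose a lattice $\Lambda\subset H$ containing $\Lambda_0$ and $M/sM$, and put $c=\dim\Lambda/\Lambda_0$. Then $\dim\Lambda/\Lambda_E=c+1$ by (2), and $\dim\Lambda/(M/sM)=c+d$ by comparing determinants. The composite
$$\mathcal D/s\mathcal D=K'\partial_s\oplus\operatorname{Der}_k(K',K')\xrightarrow{\ \Psi_0\ }M/sM\subset\Lambda$$
has index $\nu-(c+1)$ on the second summand (Lemma 6, Step 1), and the summand $K'\partial_s$ adds $1$ to the index. Its kernel is $\ker\Psi_0$ and its cokernel contains $\operatorname{coker}\Psi_0$, so both are finite-dimensional. Computing the index of the composite in two ways,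
$$1+\nu-(c+1)=\operatorname{ind}(\Psi_0)-(c+d),\qquad\text{i.e.}\qquad\operatorname{ind}(\Psi_0)=\nu+d\ge1\tag{7}$$
by the claim of Section 8 and $\nu\ge0$.

*What happens without nefness.* Take the plane of Section 2, $\Sigma$ the origin, $X'$ the second blow-up, $E=E_2$, where $N_{E_2}$ is not a component. With $x=\sum_{j\ge1}x_jt^j$, $y=\sum_{j\ge2}y_jt^j$, $K=k(x_j,y_j)$ and $O=K[[s]]$, the wedge $\Phi=(x,\,y+st)$ satisfies (W1), (W2) and (W3), with $L_0=K(s)$. As $x$ is $t$ times a unit, it is invertible on $U$ off $\lambda$. At $\lambda$ the lift is $r=x$, $c'=(y+st)/x$, with $c'=s/x_1$ at $t=0$, transcendental over $k$; so $\varphi(\lambda)$ is the generic point of $E_1$, where $\mathfrak m=(r)$. A $V\in\mathcal E_\lambda$ has $V(y)=c'V(r)+rV(c')$. Hence $V(r)\in t\mathcal O_{S,\lambda}$ if and only if $V(x),V(y)\in t\mathcal O_{S,\lambda}$, and $M=(tO[[t]])^2$ in the coordinates $(V(x),V(y))$. Modulo $s$, $\operatorname{Der}_k(K,K)$ maps isomorphically onto $tK[[t]]\times t^2K[[t]]$, and $\partial_s\mapsto(0,t)$. So $\Psi_0$ is bijective: its index is $0$. In (7): $\nu=0$. Since $x=r$, $y=r^2c$ near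 $E_2$, $\det\Lambda_0$ is $t^2$ times the lattice spanned by $\partial_x\wedge\partial_y$, and so is $\det(M/sM)$; hence $d=0$. As $\ell=1$, we have $\zeta=-1$. The inequality $\zeta\ge0$ is precisely what fails when $K_{X'}\cdot E_2=-1$.

## 10. A derivation that kills the wedge

**Step 1 ($\ker\Psi\ne0$).** We lift the surplus from $\Psi_0$ to $\Psi$ by completeness. Let $u=\dim\operatorname{coker}\Psi_0$ and choose $O^u\to M$ such that $\Theta:\mathcal D\oplus O^u\to M$ is surjective modulo $s$. Then $\Theta$ is surjective: given $q\in M$, write successively $q=\Theta(z_0)+sq_1$, $q_1=\Theta(z_1)+sq_2$, and so on; $\sum s^jz_j$ converges because $\mathcal D\oplus O^u$ is $s$-complete, and it maps to $q$ because $M$ is $s$-separated.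

Let $\mathcal K=\ker\Theta$. As $M$ is $s$-torsion free, $\mathcal K\cap s^j(\mathcal D\oplus O^u)=s^j\mathcal K$, and
$$0\to\mathcal K/s\mathcal K\to(\mathcal D\oplus O^u)/s\to M/sM\to0$$
is exact; so $\dim\mathcal K/s\mathcal K=\operatorname{ind}(\Psi_0)+u$. Further, $\mathcal K$ is closed in $\mathcal D\oplus O^u$ (a limit of elements of $\mathcal K$ maps into $\bigcap s^jM=0$), and its induced topology is $s$-adic by the previous equality. So $\mathcal K$ is $s$-complete, separated and torsion free. Hence it is free over $O$ of rank $\operatorname{ind}(\Psi_0)+u$: lifts of a basis of $\mathcal K/s\mathcal K$ generate by successive approximation, and a relation between them, divided by the highest common power of $s$, would be nontrivial modulo $s$. By (7) the rank exceeds $u$. So the projection $\mathcal K\to O^u$ has a nonzero kernel, and this kernel is $\ker\Psi$.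

**Step 2 (contradiction).** We use that the coefficients of $\Phi$ generate. Let $0\ne\Delta\in\ker\Psi$. Then $\tilde\Delta(\Phi^\#x)=0$ for all $x\in k[X]$, i.e. $\Delta$ kills all coefficients of $\Phi$. Extended to $\operatorname{Frac}O$, it kills $L_0$, hence $L_0\cap O$, which is dense in $O$ by (W3). Derivations of $O$ are continuous, so $\Delta=0$, a contradiction. Hence $N_E$ is an irreducible component of $X_\infty^\Sigma$, and Theorem B is proved. $\blacksquare$

## 11. Minimal resolutions of surfaces

**Proof of Theorem A.** Let $f:X'\to X$ be the minimal resolution; $X'$ is smooth as $k$ is perfect. Shrink $X$ to an affine integral neighborhood of $P$; this does not change $X_\infty^{(P)}$. We check the hypotheses of Theorem B.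

**Step 1 ($f$ is projective near $P$).** Theorem B needs projectivity, while a resolution is only given as proper. The matrix $(E_i\cdot E_j)$ is negative definite (Lipman, *Rational singularities…*, 1969, Lemma 14.1), hence invertible over $\mathbb Q$. So there is $Z_0=\sum a_iE_i$ with integers $a_i$ and $Z_0\cdot E_i<0$ for all $i$. Then $\mathcal O(-Z_0)$ has positive degree on every $E_i$, so it is ample on $f^{-1}(P)$, hence $f$-ample over a neighborhood of $P$ (EGA III, 4.7.1). Shrink $X$ to such an affine neighborhood.

**Step 2 ($K_{X'}$ is $f$-nef).** This is where minimality is used. The integral complete curves in closed fibres are the $E_i$. Suppose $K_{X'}\cdot E_i<0$. Since $E_i^2<0$,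
$$-2\le2p_a(E_i)-2=E_i^2+K_{X'}\cdot E_i\le-2.$$
So $p_a(E_i)=0$, $E_i\cong\mathbb P^1$ and $E_i^2=-1$. By Castelnuovo, $E_i$ could be contracted to a smooth point over $X$, contradicting minimality.

**Step 3 (surjectivity of $\mathcal N$).** We now read off the conclusion. By Theorem B with $\Sigma=\{P\}$, each $N_{E_i}$ is an irreducible component of $X_\infty^{(P)}$, with generic point $\eta_{E_i}$. By Lemma 2 the arc of $\eta_{E_i}$ lifts to the generic arc centered on $E_i$, whose closed point goes to the generic point of $E_i$; so $\mathcal N(N_{E_i})=E_i$. Thus $\mathcal N$ is surjective. It is injective, hence bijective, and $N_n(X)=N_r(X)$. $\blacksquare$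

**Proof of Corollary C.** **Step 1 (the bijection).** We show that the $N_{E_i}$ are distinct components and that they cover. The statement is local near each of the finitely many singular points, and there $f$ is projective with $K_{X'}$ $f$-nef, as in Steps 1 and 2 above, which did not use the characteristic. So each $N_{E_i}$ is a component by Theorem B. The $N_{E_i}$ are distinct, since the lifts of the arcs $\eta_{E_i}$ have distinct centers. They cover $X_\infty^\Sigma$: an arc centered at $P\in\Sigma$ whose generic point is not in $\Sigma$ lifts to an arc on $X'$ centered on some $E_i$. An arc contained in $\{P\}$ is constant and is the image of a constant arc at a closed point of some $E_i$. All arcs on $X'$ centered on $E_i$ lie in $\overline{\{\eta'_{E_i}\}}$, so their images lie in $N_{E_i}$. A space covered by finitely many irreducible components has no others.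

**Step 2 (divisors on higher models).** We decide when $N_E$ is a component, for $E\subset X''$ mapping to a point of $\Sigma$. The morphism $X''\to X'$ is proper birational with $X'$ normal, so it is an isomorphism over the generic point of each $E_i$. If $E$ is not the strict transform of an exceptional curve, the image of $E$ in $X'$ is therefore not a curve $E_i$; it is a closed point $x'\in E_i$ for some $i$. Hence the arc of $\eta_E$ lifts to an arc on $X'$ centered at $x'$, and $N_E\subset N_{E_i}$. The centers on $X'$ of the lifts of $\eta_E$ and $\eta_{E_i}$ differ, so $\eta_E\neq\eta_{E_i}$, and $N_E\subsetneq N_{E_i}$ is not a component. If $E$ is the strict transform of $E_i$, then $\eta_E=\eta_{E_i}$, because $X''\to X'$ is an isomorphism near the generic point of $E_i$; so $N_E=N_{E_i}$ is a component by Step 1. $\blacksquare$
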